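\title{Persistence of associated primes does not pass to sums of ideals in positive characteristic}

\begin{abstract}
An ideal $I$ of a Noetherian ring $A$ has the persistence property if $\operatorname{Ass}(A/I^n)\subseteq\operatorname{Ass}(A/I^{n+1})$ for all $n\ge1$. Let $A$ and $B$ be polynomial rings over a field $k$. Swanson and Walker asked whether the sum $I+J\subseteq A\otimes_kB$ has the persistence property whenever $I\subseteq A$ has it and $J\subseteq B$ is arbitrary. We show that $I+J$ is persistent for all $J$ if and only if the sets $\operatorname{Ass}(I^{n-1}/I^n)$ are nondecreasing in $n$, and that one monomial ideal $J$ in three variables detects this condition. Over every field of characteristic $p>0$ we construct a homogeneous ideal $I$ with $\dim A/I=1$ and $\operatorname{Ass}(A/I^n)$ independent of $n$ for which the condition fails, so the question has a negative answer. In characteristic zero the answer is positive when $\dim A/I\le1$; the case $\dim A/I\ge2$ in characteristic zero is not settled here.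
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $M$ be a module over a Noetherian ring $A$. A prime ideal is \emph{associated} to $M$ if it is the annihilator of an element of $M$, and $\operatorname{Ass}_A(M)$ is the set of these primes. The powers of an ideal $I$ have the same radical, so the sets $\operatorname{Ass}(A/I^n)$ have the same minimal elements and can differ only in their embedded primes. The ideal $I$ has the \emph{persistence property}, or is \emph{persistent}, if
\[
\operatorname{Ass}(A/I^n)\subseteq\operatorname{Ass}(A/I^{n+1})\qquad\text{for all }n\ge1,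
\]
that is, if an embedded prime that has appeared never disappears. Not every ideal is persistent. Over a field $k$, let
\begin{equation}\label{eq:J0}
B_0=k[b_1,b_2,b_3],\qquad \mathfrak n=(b_1,b_2,b_3),\qquad J_0=(b_1^4,\ b_1^3b_2,\ b_1b_2^3,\ b_2^4,\ b_1^2b_2^2b_3).
\end{equation}
Then $\mathfrak n$ is associated to $B_0/J_0$ but not to $B_0/J_0^m$ for any $m\ge2$ (Lemma~\ref{lem:J0}).

Throughout, $k$ is a field, $A$ and $B$ are standard graded polynomial rings over $k$, and $R=A\otimes_kB$. For ideals $I\subseteq A$ and $J\subseteq B$ we write $I+J$ for the ideal $IR+JR$ of $R$. It is known that one good summand can make the sum persistent, however bad the other summand is: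
\begin{itemize}
\item[(a)] if $I$ is a nonzero proper monomial ideal with the persistence property, then $I+J$ is persistent for every proper homogeneous ideal $J$;
\item[(b)] if $I$ is a proper homogeneous ideal with $I^{n+1}:I=I^n$ for all $n\ge1$, then $I+J$ is persistent for every proper homogeneous ideal $J$. Swanson and Walker proved this earlier under the stronger assumption that $I$ is normal.
\end{itemize}
The following question of Swanson and Walker is stated as open by Nguyen and Tran~\cite{NT}.

\begin{quote}
\textbf{Question.} Let $I\subseteq A$ be a nonzero proper homogeneous ideal with the persistence property and let $J\subseteq B$ be any proper homogeneous ideal. Does $I+J$ have the persistence property?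
\end{quote}

There is a reason to expect a positive answer. The module $R/(I+J)^n$ has a filtration whose factors are the modules $I^i/I^{i+1}\otimes_kJ^j/J^{j+1}$ with $i+j<n$ (Lemma~\ref{lem:pieces}), so each of its associated primes comes from a pair $(\mathfrak p,\mathfrak q)$ with $\mathfrak p\in\operatorname{Ass}(I^i/I^{i+1})$ and $\mathfrak q\in\operatorname{Ass}(J^j/J^{j+1})$. To find the same prime in the next power, one keeps $j$ and $\mathfrak q$ and raises $i$. This asks nothing of $J$. It does ask that $\mathfrak p$ persist along the modules $I^i/I^{i+1}$, whereas the hypothesis of the Question concerns the modules $A/I^i$. The two families are close, since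
\[
\operatorname{Ass}(I^{n-1}/I^n)\subseteq\operatorname{Ass}(A/I^n)\subseteq\bigcup_{i<n}\operatorname{Ass}(I^i/I^{i+1}),
\]
and the Question turns out to be exactly whether persistence passes from the second family to the first.

\begin{theorem}\label{thm:criterion}
Let $k$ be any field and $I$ a proper ideal of a polynomial ring $A$ over $k$. The following are equivalent:
\begin{itemize}
\item[(i)] $I+J$ has the persistence property for every polynomial ring $B$ over $k$ and every proper homogeneous ideal $J\subseteq B$;
\item[(ii)] $\operatorname{Ass}_A(I^{n-1}/I^n)\subseteq\operatorname{Ass}_A(I^n/I^{n+1})$ for all $n\ge1$.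
\end{itemize}
Moreover, \textup{(ii)} implies that $I+J$ is persistent for every proper ideal $J$, homogeneous or not, and \textup{(ii)} follows already from the persistence of $I+J_0$ in $A\otimes_kB_0$.
\end{theorem}

In positive characteristic, persistence of $I$ does not imply (ii), and the Question has a negative answer.

\begin{theorem}\label{thm:counter}
Let $k$ be any field of characteristic $p>0$. There are a standard graded polynomial ring $A$ over $k$, with graded maximal ideal $\mathfrak m$, and a homogeneous ideal $I\subseteq A$ with $\dim A/I=1$ such that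
\begin{itemize}
\item[(1)] $\operatorname{Ass}(A/I^n)=\{\sqrt I,\mathfrak m\}$ for all $n\ge1$; in particular $I$ has the persistence property;
\item[(2)] $\mathfrak m\notin\operatorname{Ass}(I^p/I^{p+1})$.
\end{itemize}
With $B_0$, $\mathfrak n$, $J_0$ as in \eqref{eq:J0} and $R=A\otimes_kB_0$, the prime $\mathfrak mR+\mathfrak nR$ lies in $\operatorname{Ass}(R/(I+J_0))$ but not in $\operatorname{Ass}(R/(I+J_0)^{p+1})$. Hence $I+J_0$ does not have the persistence property.
\end{theorem}

For ideals of dimension at most one the characteristic decides the answer.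

\begin{theorem}\label{thm:char0}
Let $\operatorname{char}k=0$ and let $I\subseteq A$ be a nonzero proper homogeneous ideal with the persistence property and $\dim A/I\le1$. Then $I+J$ has the persistence property for every proper ideal $J\subseteq B$. Consequently, restricted to ideals $I$ with $\dim A/I\le1$, the Question has a positive answer over a field $k$ if and only if $\operatorname{char}k=0$.
\end{theorem}

The case of characteristic zero with $\dim A/I\ge2$ is not settled here; there Theorem~\ref{thm:criterion} gives an exact reformulation of the Question.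

Theorem~\ref{thm:criterion} is proved in Section~\ref{sec:sums}. The short proof of the first statement of Theorem~\ref{thm:char0}, in Section~\ref{sec:char0}, also shows what a counterexample in characteristic $p$ must look like. Section~\ref{sec:model} shows the mechanism of the counterexample on a small model and explains the plan; Sections \ref{sec:construction}--\ref{sec:torsion} carry it out.

\section{Associated primes of powers of a sum}\label{sec:sums}

We use the following standard facts about modules over Noetherian rings.
\begin{itemize}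
\item[(A1)] If $N\subseteq M$, then $\operatorname{Ass}N\subseteq\operatorname{Ass}M\subseteq\operatorname{Ass}N\cup\operatorname{Ass}(M/N)$, and $\operatorname{Ass}(M\oplus M')=\operatorname{Ass}M\cup\operatorname{Ass}M'$.
\item[(A2)] The zerodivisors on $M$ form the union of the associated primes. If $M$ is finitely generated, its associated primes contain $\operatorname{ann}M$, and the primes minimal over $\operatorname{ann}M$ are associated.
\item[(A3)] The associated primes of a finitely generated graded module over a positively graded polynomial ring are homogeneous, and each is the annihilator of a homogeneous element.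
\item[(A4)] \cite[Thm.~23.2(ii)]{Mat} If $S\to C$ is a homomorphism of Noetherian rings, $E$ is an $S$-module and $G$ is a $C$-module that is flat over $S$, then $\operatorname{Ass}_C(E\otimes_SG)=\bigcup_{P\in\operatorname{Ass}_SE}\operatorname{Ass}_C(G/PG)$.
\end{itemize}

\begin{lemma}\label{lem:tensor}
For a finitely generated $A$-module $M$ and a finitely generated $B$-module $N$,
\[
\operatorname{Ass}_R(M\otimes_kN)=\bigcup_{\mathfrak p\in\operatorname{Ass}_AM,\ \mathfrak q\in\operatorname{Ass}_BN}\operatorname{Ass}_R\bigl(R/(\mathfrak pR+\mathfrak qR)\bigr).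
\]
\end{lemma}

\begin{proof}
Write $M\otimes_kN=M\otimes_A(A\otimes_kN)$. The $R$-module $A\otimes_kN$ is free over $A$, so (A4) gives $\operatorname{Ass}_R(M\otimes_kN)=\bigcup_{\mathfrak p}\operatorname{Ass}_R(A/\mathfrak p\otimes_kN)$. Next $A/\mathfrak p\otimes_kN=N\otimes_B(A/\mathfrak p\otimes_kB)$ and $A/\mathfrak p\otimes_kB$ is free over $B$, so (A4) gives $\operatorname{Ass}_R(A/\mathfrak p\otimes_kN)=\bigcup_{\mathfrak q}\operatorname{Ass}_R(A/\mathfrak p\otimes_kB/\mathfrak q)$.
\end{proof}

To compute with powers of $I+J$ we split the $I$-adic filtration of $A$ as a filtration of vector spaces. The splitting is not $A$-linear, but it is compatible with multiplication by elements of $B$.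

\begin{lemma}\label{lem:pieces}
Let $I\subseteq A$ and $J\subseteq B$ be proper ideals and $Q=I+J$. Choose $k$-subspaces $C_i\subseteq A$ with $I^i=C_i\oplus I^{i+1}$ for $i\ge0$. Then for every $n\ge0$,
\begin{equation}\label{eq:split}
R=\bigoplus_{i<n}C_i\otimes B\ \oplus\ I^n\otimes B,\qquad Q^n=\bigoplus_{i<n}C_i\otimes J^{n-i}\ \oplus\ I^n\otimes B,
\end{equation}
and multiplication induces an isomorphism of $R$-modules
\[
\bigoplus_{i+j=n}I^i/I^{i+1}\otimes_kJ^j/J^{j+1}\ \longrightarrow\ Q^n/Q^{n+1}.
\]
\end{lemma}

\begin{proof}
We have $I^a=C_a\oplus\dots\oplus C_{n-1}\oplus I^n$ for $0\le a\le n$, and $Q^n=\sum_{a=0}^nI^a\otimes J^{n-a}$. The subspace $C_i$ occurs in $I^a$ for $a\le i$, so its partner in $Q^n$ is $\sum_{a\le i}J^{n-a}=J^{n-i}$, while $I^n$ has partner $J^0=B$. This proves \eqref{eq:split}. Substituting $I^n=C_n\oplus I^{n+1}$ in the formula for $Q^n$ and comparing with the formula for $Q^{n+1}$, we get $Q^n/Q^{n+1}=\bigoplus_{i\le n}C_i\otimes J^{n-i}/J^{n-i+1}$ as vector spaces. For $i+j=n$ the $R$-linear map $I^i\otimes J^j\to Q^n/Q^{n+1}$ kills $I^{i+1}\otimes J^j$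 and $I^i\otimes J^{j+1}$, so it factors through $I^i/I^{i+1}\otimes J^j/J^{j+1}$; under $C_i\cong I^i/I^{i+1}$ the induced map is the inclusion of the $i$-th summand.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}, \textup{(ii)}$\Rightarrow$\textup{(i)}]
Let $J$ be any proper ideal, $Q=I+J$ and $P\in\operatorname{Ass}(R/Q^n)$. By (A1) applied to the filtration by the $Q^m/Q^n$, we have $P\in\operatorname{Ass}(Q^m/Q^{m+1})$ for some $m<n$. By Lemmas \ref{lem:pieces} and~\ref{lem:tensor}, $P\in\operatorname{Ass}(R/(\mathfrak pR+\mathfrak qR))$ with $\mathfrak p\in\operatorname{Ass}(I^i/I^{i+1})$, $\mathfrak q\in\operatorname{Ass}(J^j/J^{j+1})$ and $i+j=m$. Since $n-j>i$, repeated use of (ii) gives $\mathfrak p\in\operatorname{Ass}(I^{n-j}/I^{n-j+1})$. The same two lemmas give $P\in\operatorname{Ass}(Q^n/Q^{n+1})\subseteq\operatorname{Ass}(R/Q^{n+1})$.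
\end{proof}

For the converse we need an ideal $J$ that isolates a single module $I^{n-1}/I^n$ inside $R/Q^n$. An ideal does this if its maximal ideal $\mathfrak n$ is associated to $B/J$ and to no higher power: then the elements of $R/Q^n$ killed by $\mathfrak n$ come only from the summand $C_{n-1}\otimes B/J$ of \eqref{eq:split}. The ideal $J_0$ is $(b_1,b_2)^4$ with the middle generator $b_1^2b_2^2$ multiplied by $b_3$; this defect is repaired in the square.

\begin{lemma}\label{lem:J0}
Let $\theta=b_1^2b_2^2\notin J_0$. Then $J_0:\mathfrak n=J_0+k\theta$, and for $m\ge2$ we have $J_0^m=(b_1,b_2)^{4m}$ and $J_0^m:\mathfrak n=J_0^m$.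
\end{lemma}

\begin{proof}
The products $b_1\theta$, $b_2\theta$, $b_3\theta$ are divisible by $b_1^3b_2$, $b_1b_2^3$, $b_1^2b_2^2b_3$, so $\theta\in J_0:\mathfrak n$. The ideal $J_0:\mathfrak n$ is monomial; let $\nu\notin J_0$ be a monomial in it. Some generator divides $b_3\nu$ but not $\nu$, so it involves $b_3$ and equals $b_1^2b_2^2b_3$. Thus $\theta\mid\nu$ and $b_3\nmid\nu$. Since $b_1^3b_2$ and $b_1b_2^3$ do not divide $\nu$, we get $\nu=\theta$.

The inclusion $J_0^m\subseteq(b_1,b_2)^{4m}$ holds because $J_0\subseteq(b_1,b_2)^4$. The first four generators have $b_2$-exponents $0,1,3,4$, and $\{0,1,3,4\}+\{0,1,3,4\}=\{0,\dots,8\}$, so $J_0^2=(b_1,b_2)^8$. For $m\ge2$ a monomial in $b_1,b_2$ of degree $4m+4\ge12$ is divisible by $b_1^4$ or $b_2^4$, so $J_0^{m+1}=(b_1,b_2)^{4m+4}$ by induction. Hence $b_3$ is a nonzerodivisor on $B_0/J_0^m$ for $m\ge2$, which gives the last equality.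
\end{proof}

\begin{proposition}\label{prop:detect}
Let $I\subseteq A$ be a proper ideal, $R=A\otimes_kB_0$, $Q=I+J_0$ and $n\ge1$. Then
\[
\{P\in\operatorname{Ass}(R/Q^n):P\supseteq\mathfrak nR\}=\{\mathfrak pR+\mathfrak nR:\mathfrak p\in\operatorname{Ass}_A(I^{n-1}/I^n)\}.
\]
\end{proposition}

\begin{proof}
Elements of $B_0$ act on the second tensor factor in \eqref{eq:split}. Choosing bases of the $C_i$ and using Lemma~\ref{lem:J0}, we obtain
\[
Q^n:_R\mathfrak n=\bigoplus_{i<n}C_i\otimes(J_0^{n-i}:\mathfrak n)\ \oplus\ I^n\otimes B_0=Q^n+C_{n-1}\otimes\theta .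
\]
The map $I^{n-1}\to(Q^n:\mathfrak n)/Q^n$, $\alpha\mapsto\alpha\theta$, is well defined because $\mathfrak n\theta I^{n-1}\subseteq J_0I^{n-1}\subseteq Q^n$; it is $A$-linear and surjective. It kills $I^n$, and for $c\in C_{n-1}$ we have $c\otimes\theta\in C_{n-1}\otimes J_0$ only if $c=0$, since $\theta\notin J_0$. So $(Q^n:\mathfrak n)/Q^n\cong I^{n-1}/I^n$, with $R$ acting through $R/\mathfrak nR=A$. An associated prime of $R/Q^n$ contains $\mathfrak n$ exactly when it is the annihilator of an element of this submodule.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}, \textup{(i)}$\Rightarrow$\textup{(ii)}]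
Suppose only that $Q=I+J_0$ is persistent, and let $\mathfrak p\in\operatorname{Ass}(I^{n-1}/I^n)$. Then $\mathfrak pR+\mathfrak nR$ is associated to $R/Q^n$, hence to $R/Q^{n+1}$, so it equals $\mathfrak p'R+\mathfrak nR$ for some $\mathfrak p'\in\operatorname{Ass}(I^n/I^{n+1})$ by Proposition~\ref{prop:detect}. Contracting to $A$ gives $\mathfrak p=\mathfrak p'$.
\end{proof}

\begin{remark}\label{rem:known}
Results (a) and (b) of Section~\ref{sec:intro} fit into Theorem~\ref{thm:criterion}. Suppose $I=(f_1,\dots,f_s)$ satisfies $I^{n+1}:I=I^n$. Then $\alpha\mapsto(f_1\alpha,\dots,f_s\alpha)$ embeds $I^{n-1}/I^n$ into $(I^n/I^{n+1})^s$, and (ii) follows from (A1). Suppose instead that $I$ is a nonzero persistent monomial ideal and $\mathfrak p\in\operatorname{Ass}(I^{n-1}/I^n)\subseteq\operatorname{Ass}(A/I^{n+1})$. Then $\mathfrak p\supseteq I$ is generated by a nonempty set of variables and $\mathfrak p=I^{n+1}:\alpha$ for a monomial $\alpha$. For a variable $x\in\mathfrak p$, the monomial $x\alpha$ is a product of $n+1$ monomials of $I$; dividing one of them by $x$ shows $\alpha\in I^n$,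 so $\mathfrak p\in\operatorname{Ass}(I^n/I^{n+1})$.
\end{remark}

\section{Dimension at most one in characteristic zero}\label{sec:char0}

In the monomial case just treated, the key step was to pass from $\mathfrak p\alpha\subseteq I^{n+1}$ to $\alpha\in I^n$ by removing a variable. For a homogeneous ideal and $\mathfrak p=\mathfrak m$, differentiation plays this role.

\begin{proof}[Proof of the first statement of Theorem~\ref{thm:char0}]
We verify condition (ii) of Theorem~\ref{thm:criterion}. Let $A=k[x_1,\dots,x_N]$, with $N\ge1$ since $I$ is nonzero and proper, and let $\mathfrak p\in\operatorname{Ass}(I^{n-1}/I^n)$. Then $\mathfrak p\in\operatorname{Ass}(A/I^n)\subseteq\operatorname{Ass}(A/I^{n+1})$ by persistence. The prime $\mathfrak p$ is homogeneous and contains $I$. If it is not minimal over $I$, then $\dim A/\mathfrak p<\dim A/I\le1$, so $\mathfrak p$ is a homogeneous maximal ideal, that is, $\mathfrak p=\mathfrak m=(x_1,\dots,x_N)$.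

Let $\mathfrak p$ be minimal over $I$. Then $I_{\mathfrak p}$ is a nonzero proper ideal of a local domain, so $I_{\mathfrak p}^n\ne0$ and $I_{\mathfrak p}^n\ne I_{\mathfrak p}^{n+1}$ by Nakayama's lemma. Thus $\mathfrak p$ contains the annihilator of $I^n/I^{n+1}$, which contains $I$; so $\mathfrak p$ is minimal over this annihilator and is associated to $I^n/I^{n+1}$ by (A2).

Let $\mathfrak p=\mathfrak m$. By (A3) there is a homogeneous $\alpha\notin I^{n+1}$ with $\mathfrak m\alpha\subseteq I^{n+1}$. The partial derivatives $\partial_i$ map $I^{n+1}$ into $I^n$ by the product rule, and Euler's formula $\sum_ix_i\partial_i\alpha=(\deg\alpha)\alpha$ gives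
\[
(N+\deg\alpha)\,\alpha=\sum_{i=1}^N\partial_i(x_i\alpha)\in I^n .
\]
Since $\operatorname{char}k=0$ and $N\ge1$, we get $\alpha\in I^n$, so $\mathfrak m\in\operatorname{Ass}(I^n/I^{n+1})$.
\end{proof}

The hypothesis $I\ne0$ enters through Nakayama's lemma, and it is needed: the zero ideal is persistent but $0+J_0=J_0R$ is not. The bound $\dim A/I\le1$ ensures that the only possible embedded prime is $\mathfrak m$, for which every variable multiplies $\alpha$ into $I^{n+1}$. The characteristic is used only to divide by $N+\deg\alpha$.

\begin{remark}\label{rem:exponents}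
The argument restricts counterexamples in characteristic $p$. Let $I$ be any ideal of $k[x_1,\dots,x_N]$ and $\alpha=\prod x_i^{\alpha_i}$ a monomial with $\mathfrak m\alpha\subseteq I^{n+1}$ and $\alpha\notin I^n$. Then $(\alpha_i+1)\alpha=\partial_i(x_i\alpha)\in I^n$, so $\alpha_i\equiv-1\pmod p$ for every $i$. The element at the center of our construction is such a monomial, with exponents $p-1$ and $2p-1$.
\end{remark}

\section{A model and the plan of the construction}\label{sec:model}

From now on $\operatorname{char}k=p>0$. We work in $S=k[t,x_1,\dots,x_r]$ and first translate the conditions of Theorem~\ref{thm:counter} into statements about torsion over $k[t]$. Put $(x)=(x_1,\dots,x_r)$ and $\mathfrak m_0=(t,x_1,\dots,x_r)$.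

\begin{lemma}\label{lem:torsion}
Give the variables of $S$ positive weights, and let $M$ be a finitely generated graded $S$-module killed by a power of $(x)$. Then $\operatorname{Ass}M\subseteq\{(x),\mathfrak m_0\}$, and $\mathfrak m_0\in\operatorname{Ass}M$ if and only if some nonzero element of $M$ is killed by a power of $t$.
\end{lemma}

\begin{proof}
By (A2) and (A3) an associated prime is homogeneous and contains $(x)$, and the homogeneous primes of $S/(x)=k[t]$ are $0$ and $(t)$. A nonzero element killed by a power of $t$ exists if and only if $t$ is a zerodivisor on $M$, which by (A2) means that $t$ lies in an associated prime; and $t\notin(x)$.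
\end{proof}

So we look for a weight-homogeneous ideal $L$ with $\sqrt L=(x)$ such that
\begin{itemize}
\item[(T1)] $S/L^n$ has nonzero $t$-torsion for every $n\ge1$;
\item[(T2)] $L^p/L^{p+1}$ has no nonzero $t$-torsion.
\end{itemize}
The tension is at $n=p+1$: there must be an element $\alpha\notin L^{p+1}$ with $t\alpha\in L^{p+1}$, and no such element may lie in $L^p$. If relations are allowed in the ambient ring, this happens for a principal ideal.

\begin{example}\label{ex:model}
Let $C=k[t,y,z]/(y^2,z^{p+1})$, a free $k[t]$-module on the monomials $y^az^b$ with $a\le1$, $b\le p$, and let $\ell=y+tz$. In characteristic $p$,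
\[
\ell^p=y^p+t^pz^p=t^pz^p,\qquad \ell^{p+1}=t^pz^p(y+tz)=t^pyz^p .
\]
Hence $(\ell^p)=k[t]\,t^pz^p\oplus k[t]\,t^pyz^p$ and $(\ell^{p+1})=k[t]\,t^pyz^p$, so $(\ell^p)/(\ell^{p+1})\cong k[t]$ has no torsion. On the other hand $\alpha=t^{p-1}yz^p$ satisfies $t\alpha=\ell^{p+1}$ and $y\alpha=z\alpha=0$, and $\alpha\notin(t^p)\supseteq(\ell^p)$. Over a field of characteristic zero, with the same exponents, $\ell^p=p\,t^{p-1}yz^{p-1}+t^pz^p$ and $z\ell^p=p\alpha$, so $\alpha\in(\ell^p)$. The Frobenius map removes the mixed terms from $\ell^p$, but the mixed term $y(tz)^p$ of $\ell^{p+1}$ survives.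
\end{example}

In a polynomial ring the terms $y^{p+1}$, $ty^pz$, $t^{p+1}z^{p+1}$ of $\ell^{p+1}$ do not vanish. They must be absorbed by $L^{p+1}$, while $L^p$ still has to avoid $\alpha$. The construction does this as follows; ``degree'' means degree in the $x_m$ only.

\emph{Only one degree matters.} The ideal $L$ is generated in degrees $d$ and $d+1$, and $L^{p+1}$ will contain all elements of degree greater than $\sigma=(p+1)d$. Below degree $\sigma$ the ideal $L^{p+1}$ vanishes, so $L^p/L^{p+1}$ is a submodule of a free $k[t]$-module there. Thus (T2) concerns degree $\sigma$ alone.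

\emph{A barrier for $L^p$.} The relations of the model are replaced by $\Phi=(x_1^{2p},\dots,x_r^{2p})$. We arrange that $\sigma$ is the degree of $f=(x_1\cdots x_r)^{2p-1}$, the only monomial of that degree outside $\Phi$, and that $L^p\subseteq\Phi+(t^p)$. Then $\alpha=t^{p-1}f\notin L^p$. Generators of $L$ that lie in $\Phi$ respect the barrier automatically, and so do multiples of one binomial $\ell$ with $\ell^p\in\Phi+(t^p)$.

\emph{Filling degree $\sigma$.} A monomial of degree $\sigma$ that lies in $\Phi^{p+1}$ is a product of $p+1$ monomials of degree $d$ in $\Phi$, so we take almost all of these as generators. A monomial $\mu\in\Phi\setminus\Phi^{p+1}$ is not such a product. For each such $\mu$ we add multiples $\ell_\mu a_{\mu,0},\dots,\ell_\mu a_{\mu,p}$ of a binomial whose product is $\mu$ plus monomials in a higher power of $\Phi$; a descending induction then puts $\mu$ in $L^{p+1}$. One more binomial $y+tz$, as in the model, gives $t^pf\in L^{p+1}$.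

\emph{Keeping the families apart.} A product $\ell_\mu\ell_{\mu'}\cdots$ of different binomials is not simplified by Frobenius. The cofactors are therefore chosen so that $a_{\mu,q}a_{\mu',q'}\in\Phi$ for $\mu\ne\mu'$. This is a combinatorial condition on polynomially many families of subsets of $\{1,\dots,r\}$, and random subsets satisfy it.

\emph{Torsion in the other powers.} The element $\alpha$ gives (T1) only for $n=p+1$. We modify the generators in $x_3,x_4$ to create torsion for $n\le p$ that is gone at $n=p+1$, and the generators in $x_1,x_2$ to create torsion that first appears at $n=p+2$.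

\section{The construction}\label{sec:construction}

\subsection{Numerical data, gradings and order}

Let $\beta=2p-1\ge3$. For an integer $s\ge10$, to be fixed in Lemma~\ref{lem:crossing}, put
\[
r=(p+1)(p+2)s,\qquad d=\beta(p+2)s,\qquad e=\beta s,\qquad \sigma=(p+1)d=\beta r .
\]
Then $d=(p+2)e$, $d\ge6p$, $e>p+2$, and $r$ is even with $r\ge10p^2+10$. The ring $S=k[t,x_1,\dots,x_r]$ carries two gradings.
\begin{itemize}
\item The \emph{degree}: $\deg x_m=1$, $\deg t=0$. The part $S_j$ of degree $j$ is the free $k[t]$-module on the monomials of degree $j$, where ``monomial'' always means a monomial $\mu=\prod x_m^{\mu_m}$ in the $x_m$.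
\item The \emph{weight}: $w(t)=1$, and $w(x_m)=1$ for $m$ odd, $w(x_m)=2$ for $m$ even.
\end{itemize}
The proofs are organized by degree. The weight is positive, so Lemma~\ref{lem:torsion} applies, and it becomes the standard grading at the end. Two different weights are needed so that a binomial $y+tz$ with $\deg y=\deg z$ can be homogeneous for both gradings. Put
\[
\Phi=(x_1^{2p},\dots,x_r^{2p}),\qquad \Psi=\Phi+(t^p),\qquad f=(x_1\cdots x_r)^\beta,\qquad \operatorname{ord}(\mu)=\sum_m\Bigl\lfloor\frac{\mu_m}{2p}\Bigr\rfloor .
\]
The \emph{order} $\operatorname{ord}(\mu)$ is the largest $q$ with $\mu\in\Phi^q$. A monomial of order $0$ has all exponents at most $\beta$, so $f$ is the only monomial of degree $\sigma=\beta r$ and order $0$. We often use: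
\begin{equation}\label{eq:twovar}
\text{a monomial of degree at least $4p-1$ in two variables lies in $\Phi$.}
\end{equation}

Let $\mathcal K$ be the set of monomials $\mu$ of degree $\sigma$ with $1\le\operatorname{ord}(\mu)\le p$; it contains $fx_1/x_2$. An index $m$ is \emph{full} for $\mu$ if $\mu_m=\beta$. Raising a full exponent by one raises the order. Monomials in $\mathcal K$ are close to $f$.

\begin{lemma}\label{lem:K}
Each $\mu\in\mathcal K$ has at most $5p^2$ indices that are not full, and $|\mathcal K|\le(r+1)^{8p^2}$.
\end{lemma}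

\begin{proof}
At most $p$ indices have $\mu_m\ge2p$, and since $\mu_m\le2p\lfloor\mu_m/2p\rfloor+2p$, the sum of these $\mu_m$ is at most $2p\cdot p+p\cdot2p=4p^2$. Write $\mu=f\nu/\nu'$ with coprime monomials $\nu,\nu'$. They have the same degree, $\nu$ involves at most $p$ variables, and $\deg\nu\le4p^2$. So at most $p+4p^2\le5p^2$ indices are not full. A monomial of degree at most $4p^2$ is a product of $4p^2$ factors from $\{1,x_1,\dots,x_r\}$, so there are at most $(r+1)^{4p^2}$ choices for each of $\nu$ and $\nu'$.
\end{proof}

\subsection{The binomials}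

For $\mu\in\mathcal K$ we want monomials $y,z,a$ with $\mu=yz^pa$, $\deg y=\deg z$ and $y^p,z^p\in\Phi$, such that in
\begin{equation}\label{eq:frob}
(y+z)^{p+1}a=(y^p+z^p)(y+z)a=\mu+\mu\,\frac zy+\mu\Bigl(\frac yz\Bigr)^{p-1}+\mu\Bigl(\frac yz\Bigr)^{p}
\end{equation}
the last three terms have larger order than $\mu$. These wishes dictate the shape. The term $\mu z/y$ has larger order if $z$ contains a full variable $x_h$ and $y$ consists of other full variables. Then $x_h^p\mid\mu$, so the full exponent is at least $p$; by Remark~\ref{rem:exponents} it must be $\equiv-1\pmod p$, and $2p-1$ is the smallest such value. This is why $\Phi$ is generated by $2p$-th powers, and then $y$ and $z$ should each contain a square. The square $x_i^2$ in $z$ needs $\mu_i\ge2p$. In the last two terms the order may drop by one at $i$, so $y$ should contain two full variables. For $p=2$, $z=x_i^2x_h$, $y=x_j^2x_l$ and exponents $(4,3,3,3)$ of $\mu$ at $(i,h,j,l)$, the three terms have exponents $(6,4,1,2)$, $(2,2,5,4)$, $(0,1,7,5)$; these four variables contribute $1$ to the order of $\mu$ and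 $2$ to the order of each term.

Accordingly, for $\mu\in\mathcal K$ choose an index $i$ with $\mu_i\ge2p$ and pairwise distinct full indices $j,h,l\ge5$ with $j\equiv i$ and $h\equiv l\pmod2$. This is possible because each parity class contains at least $r/2-2-5p^2\ge3$ full indices that are at least $5$; and $i\notin\{j,h,l\}$ because $i$ is not full. Put
\[
y_\mu=x_j^2x_l,\qquad z_\mu=x_i^2x_h,\qquad \ell_\mu=y_\mu+z_\mu,\qquad a_\mu=\mu/(y_\mu z_\mu^p).
\]
The exponents of $a_\mu$ at $i,h,j,l$ are $\mu_i-2p$, $p-1$, $2p-3$, $2p-2$, so $a_\mu$ is a monomial. The parity conditions give $w(y_\mu)=w(z_\mu)$. The binomial of the model receives the index $0$: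
\[
y_0=x_5^2x_6,\qquad z_0=x_7x_9x_{11},\qquad \ell_0=y_0+tz_0,\qquad a_0=f/(y_0z_0^p).
\]
Here $a_0$ has exponents $2p-3$, $2p-2$ at $5,6$ and $p-1$ at $7,9,11$, and $w(y_0)=4=w(tz_0)$. Let $\mathcal K^+=\mathcal K\cup\{0\}$. For every $\kappa\in\mathcal K^+$ the binomial $\ell_\kappa$ is homogeneous for both gradings and has degree $3$, and $\deg a_\kappa=\sigma-3(p+1)=(p+1)(d-3)$.

\subsection{Crossing sets and the cofactors}

We now split each $a_\kappa$ into $p+1$ factors of degree $d-3$ so that factors from different families share a variable to the power $\beta$. Let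
\[
Z_\kappa=\{1,2,3,4\}\cup\{m:\text{the exponent of $x_m$ in $a_\kappa$ is not }\beta\}.
\]
For $\kappa=\mu\in\mathcal K$ the second set is contained in the union of $\{j,h,l\}$ and the non-full indices of $\mu$; for $\kappa=0$ it is $\{5,6,7,9,11\}$. So $|Z_\kappa|\le5p^2+7\le7p^2$.

\begin{lemma}\label{lem:crossing}
For all sufficiently large $s$ there are, for each $\kappa\in\mathcal K^+$, pairwise disjoint sets $E_{\kappa,0},\dots,E_{\kappa,p}\subseteq\{1,\dots,r\}\setminus Z_\kappa$ with $|E_{\kappa,q}|\le\frac r{p+1}-1$, such that $E_{\kappa,q}\cap E_{\lambda,q'}\ne\emptyset$ for all $\kappa\ne\lambda$ and all $q,q'$.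
\end{lemma}

\begin{proof}
For each $\kappa$ color the indices $1,\dots,r$ with colors $0,\dots,p+1$, all choices uniform and independent, and let $E_{\kappa,q}$ be the set of $m\notin Z_\kappa$ of color $q$, for $0\le q\le p$. The unused color $p+1$ keeps the expected sizes below the bound. We use Hoeffding's inequality: for a sum $\Sigma$ of $r$ independent $\{0,1\}$-valued random variables and $\gamma>0$, $\Pr(\Sigma-\mathbb E\Sigma\ge r\gamma)\le\exp(-2r\gamma^2)$. The number of indices of color $q$ has mean $\frac r{p+2}$, and $\frac r{p+1}-1-\frac r{p+2}=s-1=r\gamma$ with $\gamma=\frac{s-1}r\ge\frac1{2(p+1)(p+2)}$. So a given size condition fails with probability at most $\exp(-2r\gamma^2)$. For $\kappa\ne\lambda$, each of the at least $r-14p^2$ indices outside $Z_\kappa\cup Z_\lambda$ lies in $E_{\kappa,q}\cap E_{\lambda,q'}$ with probability $(p+2)^{-2}$, independently, so this intersection is empty with probability at most $(1-(p+2)^{-2})^{r-14p^2}$. Both bounds decay exponentially in $r$, while the number of conditions is at most $(p+1)|\mathcal K^+|+(p+1)^2|\mathcal K^+|^2$,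 which is bounded by a polynomial in $r$ by Lemma~\ref{lem:K}. For large $s$ all conditions hold with positive probability.
\end{proof}

Fix such an $s\ge10$ and such sets. They are nonempty because $|\mathcal K^+|\ge2$. For fixed $\kappa$ the sets $E_{\kappa,q}$ are disjoint and $a_\kappa$ has exponent $\beta$ at their elements, so the product of the monomials $\prod_{m\in E_{\kappa,q}}x_m^\beta$, $0\le q\le p$, divides $a_\kappa$. Each of them has degree at most $\frac{\beta r}{p+1}-\beta=d-\beta\le d-3$. Distributing the remaining variables of $a_\kappa$, we write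
\[
a_\kappa=a_{\kappa,0}\cdots a_{\kappa,p},\qquad \deg a_{\kappa,q}=d-3,\qquad \prod_{m\in E_{\kappa,q}}x_m^\beta\ \Big|\ a_{\kappa,q}.
\]
Each $a_{\kappa,q}$ involves some $x_m$ with $m\ge5$, since $E_{\kappa,q}$ is nonempty and avoids $1,2,3,4$.

\subsection{The ideal}

Two devices produce torsion in the powers $n\ne p+1$. The first lives in $x_3,x_4$. Let
\[
\tau_c=x_3^{d-c}x_4^c\quad(0\le c\le d),\qquad G=\{0,\dots,d\}\setminus\{2,\dots,p+1\}.
\]
We keep $\tau_c$ for $c\in G$ and replace it by $t\tau_c$ otherwise, in the spirit of $J_0$. For $n\le p$ the number $n+1$ is not a sum of $n$ elements of $G$, which will give torsion, while every integer in $[0,\sigma]$ is a sum of $p+1$ elements of $G$. The second device lives in $x_1,x_2$. Let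
\[
X=x_1^d,\qquad Y=x_2^d,\qquad g_0=x_1^{d-e}x_2^e,\qquad \eta=x_1^{d-1}x_2,\qquad g=g_0+t^{e-1}\eta .
\]
Since $d=(p+2)e$ we have $g_0^{p+2}=X^{p+1}Y$, and there is no relation among $X,Y,g_0$ with fewer factors (Lemma~\ref{lem:W}). Perturbing $g_0$ to $g$ turns the relation into a multiple of $t$, hence into torsion, from the power $p+2$ on. Note that $w(g_0)=d+e=w(t^{e-1}\eta)$.

Call the monomials $x_1^{d-c}x_2^c$ with $1\le c\le d-1$ and $\tau_c$ with $2\le c\le p+1$ \emph{bad}. Call a monomial of degree $d$ \emph{good} if it lies in $\Phi$ and is not bad; for instance every $x_m^d$ is good. Let $L\subseteq S$ be the ideal generated by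
\begin{itemize}
\item[(G1)] all good monomials;
\item[(G2)] the binomial $g$;
\item[(G3)] the elements $t\tau_c$ for $2\le c\le p+1$;
\item[(G4)] the elements $u_{\kappa,q}=\ell_\kappa a_{\kappa,q}$ for $\kappa\in\mathcal K^+$ and $0\le q\le p$;
\item[(G5)] all monomials of degree $d+1$ in $x_1,x_2$.
\end{itemize}
The generators (G5) confine the effect of the second device on $L^{p+1}$ to degree $\sigma$. Let $V\subseteq S_d$ be the $k[t]$-span of (G1)--(G4). For a $k[t]$-submodule $U\subseteq S_d$ let $U^n\subseteq S_{nd}$ be the $k[t]$-span of the products of $n$ elements of $U$. The ideal $L$ is homogeneous for both gradings, $\sqrt L=(x)$, and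
\begin{equation}\label{eq:lowest}
(L^n)_j=0\ \text{ for }j<nd,\qquad (L^n)_{nd}=V^n .
\end{equation}

Let $\pi_{12}$ be the $k[t]$-algebra endomorphism of $S$ that fixes $x_1,x_2$ and sends the other $x_m$ to $0$, and define $\pi_{34}$ in the same way. Both kill the $u_{\kappa,q}$, because $a_{\kappa,q}$ involves some $x_m$ with $m\ge5$. The good monomials in $k[x_1,x_2]$ are $X,Y$, and by \eqref{eq:twovar} those in $k[x_3,x_4]$ are the $\tau_c$ with $c\in G$. Hence
\begin{equation}\label{eq:proj}
\pi_{12}(V)=W:=k[t]X+k[t]Y+k[t]g,\qquad \pi_{34}(V)=W':=\sum_{c\in G}k[t]\tau_c+\sum_{c=2}^{p+1}k[t]\,t\tau_c ,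
\end{equation}
with $W\subseteq V$, and therefore $\pi_{12}(V^n)=W^n$ and $\pi_{34}(V^n)=W'^n$ for all $n$.

\section{The powers $L^p$ and $L^{p+1}$}\label{sec:powers}

We prove (T2) by bounding $L^p$ from above and $L^{p+1}$ from below.

\begin{lemma}\label{lem:barrier}
$L^p\subseteq\Psi$.
\end{lemma}

\begin{proof}
Consider a product of $p$ generators of $L$. Generators of type (G1) lie in $\Phi$ by definition, and those of types (G2), (G3), (G5) by \eqref{eq:twovar}, as $d\ge6p$. So we may assume that all factors have type (G4). If two factors $u_{\kappa,q}$, $u_{\lambda,q'}$ have $\kappa\ne\lambda$, take $m\in E_{\kappa,q}\cap E_{\lambda,q'}$; the product is divisible by $x_m^{2\beta}$, and $2\beta=4p-2\ge2p$. Otherwise all factors have the same $\kappa$ and the product is divisible by $\ell_\kappa^p$. In characteristic $p$, $\ell_\mu^p=x_j^{2p}x_l^p+x_i^{2p}x_h^p\in\Phi$ for $\mu\in\mathcal K$, and $\ell_0^p=x_5^{2p}x_6^p+t^pz_0^p\in\Psi$.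
\end{proof}

The next lemma is the base of the descending induction on the order. A monomial of degree $\sigma$ and order at least $p+1$ is a product of $p+1$ monomials of degree $d$ in $\Phi$; the point is to avoid bad factors. We use that bad monomials lie in $k[x_1,x_2]$ or $k[x_3,x_4]$. So if $P$ is one of the pairs $\{1,2\}$, $\{3,4\}$, a monomial that involves a variable indexed in $P$ and a variable indexed outside $P$ is not bad; call such a monomial \emph{$P$-mixed}.

\begin{lemma}\label{lem:highorder}
Every monomial $\mu\notin k[x_1,x_2]$ of degree $\sigma$ with $\operatorname{ord}(\mu)\ge p+1$ is a product of $p+1$ good monomials.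
\end{lemma}

\begin{proof}
\emph{Case A: $\mu=x_3^{\sigma-c}x_4^c$.} We must write $c\in[0,(p+1)d]$ as a sum of $p+1$ elements of $G$. If $c\le p+1$, use ones and zeros. Let $c\ge p+2$ and $c=qd+\rho$ with $0\le\rho<d$. If $q=p+1$, then $\rho=0$ and we use $p+1$ copies of $d$. If $q\le p$ and $\rho\in G$, use $q$ copies of $d$, then $\rho$, then zeros. If $q\le p$ and $2\le\rho\le p+1$, then $q\ge1$ because $c\ge p+2$; use $q-1$ copies of $d$, then $d-p$ and $\rho+p$, then zeros. Both $d-p$ and $\rho+p\in[p+2,2p+1]$ lie in $[p+2,d]\subseteq G$.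

\emph{Case B: $\mu\notin k[x_1,x_2]\cup k[x_3,x_4]$.} Since $\operatorname{ord}(\mu)\ge p+1$, the monomial $\mu$ is divisible by a product of $p+1$ generators of $\Phi$; distributing the remaining variables gives $\mu=M_1\cdots M_{p+1}$ with $M_q\in\Phi$ of degree $d$. Choose such a factorization with the fewest bad factors, and suppose that $M_1$ is bad. Let $P=\{u,v\}$ be the pair with $M_1\in k[x_u,x_v]$, where $x_u$ has exponent at least $d/2\ge2p+1$ in $M_1$.

Suppose first that some factor, say $M_2$, has degree at least $2$ in the variables outside $P$. We exchange a variable between $M_1$ and $M_2$. There is an index $l\notin P$ with $x_l\mid M_2$ and $M_2/x_l\in\Phi$: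
\begin{itemize}
\item if $x_m^{2p}\mid M_2$ for some $m\in P$, take any $l\notin P$ with $x_l\mid M_2$;
\item otherwise $x_m^{2p}\mid M_2$ for some $m\notin P$; if $x_l\mid M_2$ for some $l\notin P\cup\{m\}$, take this $l$;
\item in the remaining case $M_2$ is a power of $x_m$ times a monomial in $x_u,x_v$ of degree at most $4p-2$, so $x_m$ has exponent at least $d-4p+2\ge2p+1$, and we take $l=m$.
\end{itemize}
Replace $M_1,M_2$ by $M_1x_l/x_u$ and $M_2x_u/x_l$. Both lie in $\Phi$ and have degree $d$. The first involves $x_u$ and $x_l$; the second involves $x_u$ and still has degree at least $1$ outside $P$. So both are $P$-mixed, and the number of bad factors has dropped, a contradiction.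

Hence every factor has degree at most $1$ outside $P$, and $M_1$ has degree $0$. So $\mu=x_u^\alpha x_v^{\alpha'}\nu$, where $\nu$ is a monomial in the other variables of degree $\delta\le p$, and $\delta\ge1$ since $\mu\notin k[x_u,x_v]$. Write $\alpha=qd+\rho$ and $\alpha'=q'd+\rho'$ with $0\le\rho,\rho'<d$. From $\alpha+\alpha'=(p+1)d-\delta$ and $0\le\rho+\rho'\le2d-2$ we get $\rho+\rho'\in\{d-\delta,\,2d-\delta\}$.
\begin{itemize}
\item If $\rho+\rho'=d-\delta$, then $q+q'=p$ and $\mu=(x_u^d)^q(x_v^d)^{q'}\cdot x_u^\rho x_v^{\rho'}\nu$.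
\item If $\rho+\rho'=2d-\delta$, then $\delta\ge2$ and $q+q'=p-1$. Split $x_u^\rho x_v^{\rho'}\nu$ into two monomials of degree $d$, each containing a variable of $\nu$.
\end{itemize}
The factors $x_u^d$, $x_v^d$ are good. Each other factor has degree at least $d-p\ge5p$ in $x_u,x_v$, so it lies in $\Phi$ by \eqref{eq:twovar}, and it is $P$-mixed. This factorization has no bad factor, again a contradiction.
\end{proof}

\begin{lemma}\label{lem:fill}
\begin{itemize}
\item[(a)] Every monomial $\mu\ne f$ of degree $\sigma$ with $\mu\notin k[x_1,x_2]$ lies in $V^{p+1}$.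
\item[(b)] $t^pf\in V^{p+1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $\mu\ne f$, we have $\operatorname{ord}(\mu)\ge1$. We use descending induction on the order; orders at least $p+1$ are covered by Lemma~\ref{lem:highorder}. Let $\mu\in\mathcal K$ and write $y,z,a$ for $y_\mu,z_\mu,a_\mu$. The product $u_{\mu,0}\cdots u_{\mu,p}=\ell_\mu^{p+1}a\in V^{p+1}$ is given by \eqref{eq:frob}. The four monomials there agree outside the indices $i,h,j,l$, where their exponents are
\[
\begin{array}{c|cccc}
 & i & h & j & l\\ \hline
\mu & \mu_i & 2p-1 & 2p-1 & 2p-1\\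
\mu z/y & \mu_i+2 & 2p & 2p-3 & 2p-2\\
\mu(y/z)^{p-1} & \mu_i-2p+2 & p & 4p-3 & 3p-2\\
\mu(y/z)^{p} & \mu_i-2p & p-1 & 4p-1 & 3p-1
\end{array}
\]
In $\mu$ the indices $h,j,l$ contribute $0$ to the order. In the second row the contribution of $h$ is $1$ and that of $i$ does not drop. In the last two rows the contribution of $i$ drops by at most $1$, while $j$ and $l$ each contribute at least $1$, because $4p-3\ge2p$ and $3p-2\ge2p$ for $p\ge2$. So the last three monomials have order greater than $\operatorname{ord}(\mu)$; they have degree $\sigma$ and involve $x_h$ with $h\ge5$. By induction they lie in $V^{p+1}$, and hence so does $\mu$.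

(b) With $y=y_0$, $z=z_0$ and $f=yz^pa_0$, the module $V^{p+1}$ contains
\[
u_{0,0}\cdots u_{0,p}=(y^p+t^pz^p)(y+tz)a_0=t^pf+t^{p+1}f\frac zy+tf\Bigl(\frac yz\Bigr)^{p-1}+f\Bigl(\frac yz\Bigr)^{p}.
\]
The monomials $fz/y$, $f(y/z)^{p-1}$, $f(y/z)^p$ have degree $\sigma$, differ from $f$ as $p\ge2$, and are multiples of $a_0$, which involves $x_5$. They lie in $V^{p+1}$ by (a).
\end{proof}

It remains to see that the device in $x_1,x_2$ creates no torsion at the power $p+1$.

\begin{lemma}\label{lem:W}
If $v\in S_\sigma$ and $tv\in W^{p+1}$, then $v\in W^{p+1}$.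
\end{lemma}

\begin{proof}
The module $W^{p+1}$ is spanned over $k[t]$ by the elements $X^{q_1}Y^{q_2}g^{q_3}$ with $q_1+q_2+q_3=p+1$. Modulo $t$ these are the monomials $X^{q_1}Y^{q_2}g_0^{q_3}$, with $x_2$-exponents $e((p+2)q_2+q_3)$. Since $0\le q_3\le p+1$, these exponents are pairwise distinct, so the elements are linearly independent modulo $t$. If $tv$ is a $k[t]$-combination of them, reduction modulo $t$ shows that all coefficients are divisible by $t$, and we cancel $t$.
\end{proof}

\begin{proposition}\label{prop:powers}
\begin{itemize}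
\item[(a)] An element $v\in S_\sigma$ lies in $V^{p+1}$ if and only if its coefficient at $f$ lies in $t^pk[t]$ and $\pi_{12}(v)\in W^{p+1}$.
\item[(b)] $(L^{p+1})_j=S_j$ for $j>\sigma$.
\item[(c)] $t$ is a nonzerodivisor on $L^p/L^{p+1}$.
\end{itemize}
\end{proposition}

\begin{proof}
The ideal $\Psi$ is generated by monomials in $t$ and the $x_m$, and $f\notin\Phi$. So the coefficient at $f$ of any element of $\Psi\cap S_\sigma$ lies in $t^pk[t]$.

(a) If $v\in V^{p+1}$, then $v\in L^p\subseteq\Psi$ by Lemma~\ref{lem:barrier} and $\pi_{12}(v)\in W^{p+1}$ by \eqref{eq:proj}. Conversely, an element with the two properties is the sum of $\pi_{12}(v)\in W^{p+1}\subseteq V^{p+1}$, a $k[t]$-multiple of $t^pf$, and a $k[t]$-combination of monomials as in Lemma~\ref{lem:fill}(a).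

(b) Let $\mu$ be a monomial of degree $j>\sigma$. If $\mu\notin k[x_1,x_2]$, it has a divisor of degree $\sigma$ outside $k[x_1,x_2]$. If this divisor is $f$, then $fx_m\mid\mu$ for some $m$, and we replace $f$ by $fx_m/x_{m'}$ with $m'\ne m$, which differs from $f$ and still involves all variables. Lemma~\ref{lem:fill}(a) gives $\mu\in L^{p+1}$. If $\mu\in k[x_1,x_2]$, we may assume $\mu=x_1^\alpha x_2^{\alpha'}$ with $\alpha+\alpha'=(p+1)d+1$. Then
\[
\bigl(\lfloor\alpha/d\rfloor+\lfloor\alpha'/d\rfloor\bigr)d\ge(p+1)d+1-2(d-1)>(p-1)d,
\]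
so $\mu$ is a product of $p$ factors from $\{X,Y\}$ and one generator of type (G5).

(c) Since $\deg t=0$, it suffices to take $v\in L^p$ homogeneous of degree $j$ with $tv\in L^{p+1}$ and to show $v\in L^{p+1}$. If $j<\sigma$, then $tv=0$ by \eqref{eq:lowest}, so $v=0$. If $j>\sigma$, use (b). Let $j=\sigma$. Since $v\in L^p\subseteq\Psi$, its coefficient at $f$ lies in $t^pk[t]$; this is the only place where $v\in L^p$ is used. Since $tv\in V^{p+1}$, we have $t\pi_{12}(v)\in W^{p+1}$, so $\pi_{12}(v)\in W^{p+1}$ by Lemma~\ref{lem:W}. By (a), $v\in V^{p+1}\subseteq L^{p+1}$.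
\end{proof}

\section{Torsion in every power and the counterexample}\label{sec:torsion}

\begin{proposition}\label{prop:T1}
For every $n\ge1$, some nonzero element of $S/L^n$ is killed by a power of $t$.
\end{proposition}

\begin{proof}
\emph{The range $1\le n\le p$.} Let $\xi=x_3^{nd-n-1}x_4^{n+1}$. Then $t\xi=(t\tau_2)\tau_1^{n-1}\in L^n$. Suppose $\xi\in L^n$. By \eqref{eq:lowest} and \eqref{eq:proj}, $\xi=\pi_{34}(\xi)\in W'^n$. Modulo $t$, the module $W'^n$ is spanned by monomials whose $x_4$-exponent is a sum of $n$ elements of $G$, so $n+1=c_1+\dots+c_n$ with $c_q\in G$. As $n+1\le p+1$, all $c_q$ lie in $\{0,1\}$, and the sum is at most $n$, a contradiction.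

\emph{The power $n=p+1$.} Let $\alpha=t^{p-1}f$. Then $t\alpha\in L^{p+1}$ by Lemma~\ref{lem:fill}(b), and $\alpha\notin\Psi\supseteq L^p\supseteq L^{p+1}$ by Lemma~\ref{lem:barrier}.

\emph{The range $n\ge p+2$.} Put $D=p+2$ and let $i_0\ge1$ be minimal with $\binom D{i_0}\ne0$ in $k$; thus $i_0=1$ for $p$ odd and $i_0=4$ for $p=2$. Since $g_0^D=X^{p+1}Y$,
\[
g^D-X^{p+1}Y=\sum_{i=i_0}^D\binom Dit^{i(e-1)}\eta^ig_0^{D-i}=t^{i_0(e-1)}\omega,\qquad \omega\equiv\binom D{i_0}\eta^{i_0}g_0^{D-i_0}\pmod t .
\]
Let $v=X^{n-D}\omega\in S_{nd}$. Then $t^{i_0(e-1)}v=X^{n-D}g^D-X^{n-1}Y\in L^n$. Suppose $v\in L^n$. By \eqref{eq:lowest} and \eqref{eq:proj}, $v=\pi_{12}(v)\in W^n$. Modulo $t$, the module $W^n$ is spanned by monomials in $X,Y,g_0$, whose $x_2$-exponents are divisible by $e$. But $v$ is congruent to a nonzero multiple of a monomial with $x_2$-exponent $i_0+e(D-i_0)$, which is not divisible by $e$ because $1\le i_0\le p+2<e$. This is a contradiction.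
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The prime $(x)$ is minimal over $L^n$, hence associated to $S/L^n$. Lemma~\ref{lem:torsion}, applied to the weight grading, and Proposition~\ref{prop:T1} give $\operatorname{Ass}(S/L^n)=\{(x),\mathfrak m_0\}$ for all $n\ge1$.

It remains to make the grading standard. Let $A=k[T,X_1,\dots,X_r]$ be standard graded, with $\mathfrak m=(T,X_1,\dots,X_r)$, and regard $A$ as an $S$-algebra via $t\mapsto T$, $x_m\mapsto X_m^{w(x_m)}$. Then $A$ is free over $S$, on the squarefree monomials in the $X_m$ with $m$ even, and elements of weight $j$ map to forms of degree $j$. So $I=LA$ is a homogeneous ideal, $\sqrt I=(X_1,\dots,X_r)$, and $\dim A/I=1$. Since $A/I^n=S/L^n\otimes_SA$, fact (A4) gives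
\[
\operatorname{Ass}(A/I^n)=\operatorname{Ass}(A/(x)A)\cup\operatorname{Ass}(A/\mathfrak m_0A).
\]
The ring $A/(x)A$ is a free $k[T]$-module killed by a power of $(X_1,\dots,X_r)$, so its only associated prime is $(X_1,\dots,X_r)$ by Lemma~\ref{lem:torsion} applied to $A$; and $A/\mathfrak m_0A$ is a nonzero module killed by a power of $\mathfrak m$, so its only associated prime is $\mathfrak m$. This proves (1). By flatness $I^p/I^{p+1}=L^p/L^{p+1}\otimes_SA$, and multiplication by $t$, which is injective on $L^p/L^{p+1}$ by Proposition~\ref{prop:powers}(c), stays injective. So $T\in\mathfrak m$ is a nonzerodivisor on $I^p/I^{p+1}$, which proves (2).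

Finally apply Proposition~\ref{prop:detect} with $n=1$ and $n=p+1$. Since $\mathfrak m\in\operatorname{Ass}(A/I)$ and $\mathfrak m\notin\operatorname{Ass}(I^p/I^{p+1})$, the prime $\mathfrak mR+\mathfrak nR$ is associated to $R/(I+J_0)$ but not to $R/(I+J_0)^{p+1}$. Hence $\operatorname{Ass}(R/(I+J_0)^n)\not\subseteq\operatorname{Ass}(R/(I+J_0)^{n+1})$ for some $n\in\{1,\dots,p\}$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:char0}]
If $\operatorname{char}k=0$, the answer for ideals with $\dim A/I\le1$ is positive by Section~\ref{sec:char0}. If $\operatorname{char}k=p>0$, the ideal of Theorem~\ref{thm:counter} is nonzero, proper, homogeneous and persistent with $\dim A/I=1$, and $I+J_0$ is not persistent.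
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mat}
Matsumura, \emph{Commutative Ring Theory}.

\bibitem{NT}
Hop D. Nguyen and Quang Hoa Tran, \emph{Powers of sums and their associated primes}, arXiv:2101.06583 (2021).

\end{thebibliography}
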